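# Randomized online unbounded knapsack and the constant $1+\ln 2$

## 1. Instances, online algorithms, and the ratio in expectation

We fill a knapsack of capacity $1$ with items that arrive one at a time. Every item may be used as many times as we like, but only at the moment it arrives.

**Definition (instance, optimum).** An *instance* is a finite sequence $I=(x_1,\dots,x_n)$ of items. Item $x_i$ has a size $s_i\in[0,1]$, and its value equals its size. A *packing* chooses nonnegative integers $k_1,\dots,k_n$ with $\sum_i k_is_i\le 1$; its *gain* is $\sum_i k_is_i$. The largest gain of a packing is $\mathrm{opt}(I)$. We write $\mathrm{opt}_i$ for the optimum of the prefix $x_1,\dots,x_i$, and $\mathrm{opt}_0=0$.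

*Example.* For sizes $(0.34,\,0.66)$ we have $\mathrm{opt}_1=0.68$ (two copies of $0.34$; three do not fit) and $\mathrm{opt}_2=1$ (one copy of each). We often name an item by its size.

**Definition (filling with one item).** For $s\in(0,1]$ let
$$f(s)=\lfloor 1/s\rfloor\, s ,$$
the gain from filling an empty knapsack with copies of $s$.

*Example.* $f(0.34)=0.68$, $f(0.45)=0.9$, $f(0.55)=0.55$. If $k=\lfloor 1/s\rfloor$, then $s>\frac1{k+1}$, so $f(s)=ks>\frac k{k+1}$. Since $k\ge1$ always and $k\ge2$ when $s\le\frac12$,
$$f(s)>\tfrac12\ \text{ always},\qquad f(s)>\tfrac23\ \text{ if } s\le\tfrac12. \tag{1}$$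

**Definition (online algorithm).** A *deterministic online algorithm* chooses $k_i$ when $x_i$ arrives, as a function of $x_1,\dots,x_i$ only, irrevocably, and so that the packed size never exceeds $1$. A *randomized online algorithm* may in addition use arbitrary random coins. The instance is fixed in advance (the adversary is *oblivious*), and $\mathbb E[\mathrm{gain}]$ is taken over the coins. Sizes are seen exactly and computation is exact, so the algorithm can compute $\mathrm{opt}_i$ when $x_i$ arrives. A *mixture of at most $N$ deterministic algorithms* draws one of at most $N$ deterministic algorithms, with arbitrary fixed probabilities, and runs it.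

*Example.* "Pack as many copies of each arriving item as fit" is deterministic. On $(0.34,0.66)$ it packs $0.68$, and then $0.66$ does not fit. "With probability $\frac12$ run this; otherwise ignore the first item and then run this" is a mixture of two deterministic algorithms. On the same instance its expected gain is $\frac12(0.68)+\frac12(0.66)=0.67$.

What an algorithm does on a prefix does not depend on what follows. So the law of the decisions on $x_1,\dots,x_j$ is the same whether the instance stops at $x_j$ or goes on.

**Definition (ratio in expectation).** A randomized online algorithm $A$ *achieves ratio $c$* if $\mathrm{opt}(I)\le c\cdot\mathbb E[\mathrm{gain}_A(I)]$ for every instance $I$. Its *competitive ratio in expectation* is the infimum of such $c$. (If the infimum is finite it is itself achieved: let $c$ decrease to it in the inequality.)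

*Example.* The algorithm "pack as many copies as fit" gains at least $f(s)>\frac12$ from the first item of positive size $s$, while $\mathrm{opt}\le1$. So it achieves ratio $2$.

**Definition (law of the packed size, weak convergence).** Suppose all sizes in an instance exceed $\frac12$. Then any algorithm packs at most one copy of at most one item. The *law of the packed size* is the measure on $[\frac12,1]$ that gives each set the probability that an item is packed and its size lies in this set. It is a *sub-probability*: the missing mass is the probability of packing nothing. Finite measures $\nu_n$ on $[\frac12,1]$ *converge weakly* to $\nu$ if $\int g\,d\nu_n\to\int g\,d\nu$ for every continuous $g$ on $[\frac12,1]$.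

*Example.* Let $I_n$ consist of the sizes $\frac{n+i}{2n}$, $i=1,\dots,n$. An algorithm that picks $i$ uniformly in advance and packs only the $i$-th item has law $\nu_n$ with mass $\frac1n$ at each $\frac{n+i}{2n}$. Here $\int g\,d\nu_n$ is a Riemann sum, so $\nu_n$ converges weakly to $2\,dx$ on $[\frac12,1]$.

We recall one textbook fact: every sequence of sub-probabilities on the compact interval $[\frac12,1]$ has a weakly convergent subsequence.

## 2. Which ratio can randomization reach?

The question: *what is the infimum of the competitive ratio in expectation over all randomized online algorithms?* It comes from Hans-Joachim Böckenhauer, Matthias Gehnen, Juraj Hromkovič, Ralf Klasing, Dennis Komm, Henri Lotze, Daniel Mock, Peter Rossmanith, Moritz Stocker, "Online Unbounded Knapsack", arXiv:2407.02045 (2024), where it is stated as an open problem. The following is known. The best deterministic ratio is $2$. One uniformly random bit cannot give better than $2$. Some randomized algorithm has ratio less than $1.736$, and none has ratio below $1.693$. None of these facts is used in the proofs below.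

**Theorem 1.** The infimum over all randomized online algorithms of the competitive ratio in expectation is
$$c^*=1+\ln2\approx1.6931,$$
and some algorithm attains it.

**Theorem 2.** For $N\ge1$ let $c_N$ be the best ratio achievable by mixtures, with arbitrary probabilities, of at most $N$ deterministic online algorithms. Then
$$c_N=1+N\,(2^{1/N}-1),$$
and this is attained. So $c_1=2$, $c_2=2\sqrt2-1$, and $c_N\downarrow1+\ln2$ strictly. In particular, no algorithm with finitely many random outcomes attains $1+\ln2$.

**Theorem 3.** Let $I_n$ consist of the sizes $x_i=\frac{n+i}{2n}$, $i=1,\dots,n$, in increasing order. Let $A_n$ be algorithms with $\mathrm{opt}(I)\le\gamma_n\,\mathbb E[\mathrm{gain}_{A_n}(I)]$ for all $I$, where $\gamma_n\to c^*$. Let $\nu_n$ be the law of the size packed by $A_n$ on $I_n$. Then $\nu_n$ converges weakly to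
$$\frac1{c^*}\Bigl(\delta_{1/2}+\frac{dx}x\Bigr)\quad\text{on } [\tfrac12,1].$$

## 3. Instances with one or two items

Take $a\in(\frac12,1)$ and the two instances $(a)$ and $(a,1)$. Whoever packs $a$ cannot pack $1$ afterwards.

*No randomness.* A deterministic algorithm with finite ratio must pack $a$; otherwise it gains $0$ on $(a)$. Then it gains only $a$ on $(a,1)$, so its ratio is at least $1/a$. Let $a\to\frac12$: the ratio is at least $2$.

*One fair bit.* Now $a$ is packed with probability $0$, $\frac12$ or $1$. Probability $0$ gives infinite ratio. Probability $\frac12$ gives ratio at least $2$ on $(a)$. Probability $1$ gives ratio at least $1/a$ on $(a,1)$. As $a\to\frac12$, the ratio is again at least $2$.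

*Arbitrary randomness.* Let $p$ be the probability that $a$ is packed. On $(a)$ the expected gain is $pa$. On $(a,1)$ it is at most $pa+(1-p)=1-p(1-a)$. So ratio $c$ requires $\frac1c\le\min\{p,\,1-p(1-a)\}$. The best choice equalizes the two, $p=\frac1{2-a}$, so $c\ge2-a$, and $a\to\frac12$ gives $c\ge\frac32$.

So two items only give $\frac32$. With two items the algorithm faces one dilemma: take what is here, or wait. We now make it face this dilemma at every moment.

## 4. A staircase of large items forces $1+\ln2$

Fix $n$ and put $x_i=\frac{n+i}{2n}$ for $1\le i\le n$. The sizes exceed $\frac12$, increase, and end at $x_n=1$. Let $I^{(j)}=(x_1,\dots,x_j)$. Then $\mathrm{opt}(I^{(j)})=x_j$, since no two items fit together.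

**Proposition 4 (lower bound).** If a randomized algorithm achieves ratio $c$, then $c\ge1+\ln2$.

**Step 1: turn competitiveness into inequalities for numbers.** Run the algorithm on $I^{(n)}$, and let $p_i$ be the probability that $x_i$ is packed. These events are disjoint, so $\sum_ip_i\le1$. The expected gain on $I^{(j)}$ is
$$G_j=\sum_{i\le j}p_ix_i,$$
because decisions on a prefix do not depend on the future. Competitiveness on $I^{(j)}$ says $G_j\ge x_j/c$ for every $j$.

**Step 2: express the total probability through the $G_j$.** This is the way to use all $n$ inequalities at once. With $G_0=0$ we have $p_i=(G_i-G_{i-1})/x_i$, so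
$$\sum_{i=1}^np_i=\sum_{i=1}^n\frac{G_i}{x_i}-\sum_{i=1}^{n-1}\frac{G_i}{x_{i+1}}=\frac{G_n}{x_n}+\sum_{j<n}G_j\Bigl(\frac1{x_j}-\frac1{x_{j+1}}\Bigr). \tag{2}$$
All coefficients of the $G_j$ are positive.

**Step 3: insert the inequalities and let $n$ grow.** Since $1-\frac{x_j}{x_{j+1}}=1-\frac{n+j}{n+j+1}=\frac1{n+j+1}$,
$$1\ge\sum_ip_i\ge\frac1c\Bigl[1+\sum_{j<n}\Bigl(1-\frac{x_j}{x_{j+1}}\Bigr)\Bigr]=\frac1c\Bigl[1+\sum_{k=n+2}^{2n}\frac1k\Bigr].$$
The last sum lies between $\ln\frac{2n+1}{n+2}$ and $\ln\frac{2n}{n+1}$, by comparison with $\int dx/x$. So it tends to $\ln2$, and $c\ge1+\ln2$. $\blacksquare$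

The computation also suggests what a good algorithm should do. If every inequality were an equality, then $G_j=x_j/c$, hence $p_1=\frac1c$ and $p_j=\frac{x_j-x_{j-1}}{c\,x_j}$ for $j\ge2$. In the limit this is an atom of mass $\frac1c$ at $\frac12$ together with the density $\frac1{cx}$ on $[\frac12,1]$. We keep this measure and look for an algorithm that fits it.

## 5. Random thresholds: what an item can do alone, and what the prefix can do

Put, without normalization,
$$\mu_\infty=\delta_{1/2}+\frac{dt}t\ \text{ on }[\tfrac12,1],\qquad\text{total mass } 1+\ln2.$$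
The plan is to draw $t$ from $\mu_\infty/(1+\ln2)$ and wait until it is possible to gain $t$. If $\mathrm{gain}(t)$ is the gain with threshold $t$, then
$$\mathbb E[\mathrm{gain}]=\frac W{1+\ln 2},\qquad W=\int\mathrm{gain}(t)\,d\mu_\infty(t).$$
So we want to prove $W\ge\mathrm{opt}$.

**A first attempt.** Let $B_t$ wait for the first item with $f(s_i)\ge t$, fill the knapsack with it, and then pack whatever fits. If all items exceed $\frac12$ and $w=\mathrm{opt}$ is the largest size, then every $t\le w$ gains at least $t$, and
$$W\ge\int_{[1/2,w]}t\,d\mu_\infty=\tfrac12+(w-\tfrac12)=w.$$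
So for large items the attempt works.

With small items it breaks. Take the instance $(0.34,\,0.66)$, with $\mathrm{opt}=1$. For $t\le0.68$, $B_t$ packs two copies of $0.34$, and $0.66$ no longer fits: the gain is $0.68$. For $t>0.68$, neither item alone reaches $t$, and $B_t$ packs nothing. Hence
$$W=0.68\,(1+\ln1.36)<0.68\cdot1.308<0.89<1 .$$
The cause is that the optimum combines different items, and $B_t$ with a high threshold never starts.

**The repair.** Trigger on the optimum of the prefix instead of on the single item.

**Definition (algorithm $A_t$, $t\in[\frac12,1]$).** Ignore items of size $0$. Pack nothing until the first $i$ with $\mathrm{opt}_i\ge t$; this moment is called *activation*. At activation pack $\lfloor1/s_i\rfloor$ copies of $x_i$. From then on, pack as many copies of each arriving item as fit.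

At activation $\mathrm{opt}_i\ge t>\mathrm{opt}_{i-1}$, so $s_i>0$ and the instruction makes sense. The knapsack is empty at that moment, so the copies fit.

*Example.* On $(0.34,0.66)$, $A_t$ with $t\le0.68$ gains $0.68$. With $0.68<t\le1$ it is activated by $0.66$ and gains $0.66$. So $W=0.68(1+\ln1.36)+0.66\ln\frac1{0.68}>0.88+0.25>1$.

The repair has a price: an activated $A_t$ need not gain $t$. On $(0.45,0.55)$ the algorithm $A_{0.95}$ is activated by the second item, because $\mathrm{opt}_2=1$, and gains only $0.55$. The only guarantee for every activated threshold is $f(s_i)>\frac12$, from (1). Section 7 shows that the loss is always repaid by low thresholds.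

## 6. Threshold measures in which mass and gain are linked

We want Theorems 1 and 2 from one analysis, so we isolate what it needs from the measure. Let $\mu$ be a finite measure on $[\frac12,1]$ with total mass $c$. We run $A_t$ with $t$ drawn from $\mu/c$. Write
$$M(v)=\mu([\tfrac12,v]),\qquad S(v)=\int_{[1/2,v]}t\,d\mu(t).$$

**Definition (property (P)).** The measure $\mu$ has property (P) if there are a constant $\lambda\ge1$ and a nondecreasing function $\beta:[\frac12,1]\to[\frac12,1]$ with $\beta(v)\ge v$ such that for all $v\in[\frac12,1]$
$$S(v)=\beta(v),\qquad M(v)=1+\lambda\ln(2\beta(v)). \tag{P}$$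

Two consequences: since $\lambda\ge1$, $\beta(v)\ge v\ge\frac12$, and $\beta(1)=1$,
$$M(v)\ge1+\ln(2v)\ge1,\qquad c=M(1)=1+\lambda\ln2. \tag{3}$$

**Example ($\mu_\infty$).** For $\mu_\infty=\delta_{1/2}+\frac{dt}t$ we get $S(v)=\frac12+(v-\frac12)=v$ and $M(v)=1+\ln v-\ln\frac12=1+\ln2v$. So (P) holds with $\beta(v)=v$ and $\lambda=1$, and $c=1+\ln2$.

**Example ($\mu_N$).** Put $q=2^{1/N}$ and $t_j=\frac12q^{\,j-1}$ for $j=1,\dots,N+1$, so $t_1=\frac12$ and $t_{N+1}=1$. Give mass $q$ to $t_1$ and mass $q-1$ to each of $t_2,\dots,t_N$. Let $t_j\le v<t_{j+1}$ with $1\le j\le N$, or $j=N$ and $v=1$. Since $\frac q2=t_2$ and $(q-1)t_i=t_{i+1}-t_i$,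
$$S(v)=\frac q2+\sum_{i=2}^j(q-1)t_i=t_2+\sum_{i=2}^j(t_{i+1}-t_i)=t_{j+1}.$$
Also $M(v)=q+(j-1)(q-1)=1+j(q-1)$, and $\ln(2t_{j+1})=j\ln q$. So (P) holds with $\beta(v)=t_{j+1}$, which is nondecreasing and at least $v$, and with $\lambda=\frac{q-1}{\ln q}>1$. The total mass is $c=1+N(q-1)=1+N(2^{1/N}-1)$. Only the $N$ thresholds $t_1,\dots,t_N$ occur, so the algorithm is a mixture of $N$ deterministic ones.

For $N=2$ the thresholds are $\frac12$ and $\frac{\sqrt2}2$, with masses $\sqrt2$ and $\sqrt2-1$, so $c=2\sqrt2-1\approx1.828$. The probabilities are about $0.77$ and $0.23$. The two outcomes are not equally likely, in line with the fair-bit computation of Section 3.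

## 7. Low thresholds repay what high thresholds lose

**Proposition A.** If $\mu$ has (P), then for every instance $I$
$$W:=\int\mathrm{gain}_{A_t}(I)\,d\mu(t)\ \ge\ \mathrm{opt}(I).$$
That is, $\mathrm{opt}(I)\le c\,\mathbb E[\mathrm{gain}(I)]$.

Before the proof, let us see how much has to be repaid. Take $\mu=\mu_\infty$ and suppose we only know that thresholds $t\le u$ gain $t$ and thresholds in $(u,w]$ gain $\frac12$. Then $W\ge u+\frac12\ln\frac wu$. For $u=\frac23$ and $w=1$ this is $\frac23+\frac12\ln\frac32\approx0.869$: about $0.131$ is missing. What this count ignores is the large mass, at least $1$, on thresholds up to the first item's size $a$. All of these gain $a$ and not just $t$, and they gain even more if a later small item fits next to $x_1$. The proof shows that one of these two surpluses always suffices.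

**Step 0: reductions.** This step removes trivialities and fixes notation. All $t\in(\mathrm{opt}_{i-1},\mathrm{opt}_i]$ are activated at the same item and then act identically. So the gain is piecewise constant in $t$, and $W$ is well defined. Items of size $0$ change neither $\mathrm{opt}$ nor $A_t$, so assume all sizes are positive. For the empty instance both sides are $0$. Let
$$w=\mathrm{opt}(I),\qquad v_1=\mathrm{opt}_1=f(s_1)>\tfrac12.$$
Exactly the $t\le w$ are activated, and by (1) each of them gains at least $\frac12$.

**Step 1 (Case 1: $v_1\ge\frac23$).** This step treats instances whose first item is already good; there a crude count suffices. All $t\le v_1$ are activated at $x_1$ and gain at least $v_1$; those in $(v_1,w]$ gain at least $\frac12$. With (3),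
$$W\ge v_1M(v_1)+\tfrac12\bigl(M(w)-M(v_1)\bigr)=\tfrac12M(w)+(v_1-\tfrac12)M(v_1)\ge\tfrac12(1+\ln2w)+\tfrac16\bigl(1+\ln\tfrac43\bigr).$$
The function $w\mapsto\frac12(1+\ln2w)-w$ has derivative $\frac1{2w}-1\le0$ on $[\frac12,1]$, so it is at least its value at $w=1$. Hence
$$W-w\ge\tfrac12(1+\ln2)-1+\tfrac16\bigl(1+\ln\tfrac43\bigr)>-0.154+0.214>0.$$

From now on we are in **Case 2: $v_1<\frac23$**. By (1) the first item is not $\le\frac12$. So $a:=s_1\in(\frac12,\frac23)$ and $v_1=f(a)=a$.

**Step 2 (Case 2a: all items exceed $\frac12$).** This is the situation of the staircase, and here $S$ does the work. No two items fit together, so $\mathrm{opt}_i=\max_{l\le i}s_l$. If $t\le w$, then $A_t$ is activated at an item that raises the optimum, and this item has size $\mathrm{opt}_i\ge t$. So every $t\le w$ gains at least $t$, and $W\ge S(w)=\beta(w)\ge w$.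

**Step 3 (Case 2b: some item has size $\le\frac12$; lower bounds for single thresholds).** This step collects what we know about each $t$. Let $x_m$ be the first item of size $\le\frac12$; then $m\ge2$. Put
$$y=s_m,\qquad v=\mathrm{opt}_{m-1}=\max_{l<m}s_l,\qquad u=f(y)>\tfrac23>a.$$
Then $w\ge\mathrm{opt}_m\ge\max(u,v)$. We claim:

1. Every $t\le w$ gains at least $\frac12$.
2. Every $t\le a$ is activated at $x_1$ and gains at least $a$.
3. Every $t\le u$ gains at least $t$.
4. If $a\le1-y$, then every $t\le a$ gains at least $a+\frac16$.

Claims 1 and 2 were seen above.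

For claim 3, first let $t\le v$. Then activation happens before $x_m$, and exactly as in Step 2 at an item of size at least $t$. Otherwise $v<t\le u$. Then activation happens at $x_m$, because $\mathrm{opt}_{m-1}=v<t\le u\le\mathrm{opt}_m$, and the gain is at least $f(y)=u\ge t$.

For claim 4, let $t\le a$. At activation $A_t$ packs one copy of $x_1$. The items $x_2,\dots,x_{m-1}$ exceed $\frac12$ and do not fit in addition, so $A_t$ holds exactly $x_1$ when $x_m$ arrives. It then packs $j=\lfloor(1-a)/y\rfloor$ copies of $x_m$, and $j\ge1$ since $a\le1-y$. From $(1-a)/y<j+1\le2j$ we get $jy>\frac{1-a}2>\frac16$, since $a<\frac23$.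

**Step 4: integrate the bounds.** This turns the four claims into one inequality. Let $e=\frac16$ if $a\le1-y$, and $e=0$ otherwise. Thresholds in $(u,w]$ gain at least $\frac12$. Thresholds $t\le u$ gain at least $\max(t,a)$, by claims 2 and 3. Thresholds $t\le a$ gain at least $e$ more, and their mass is $M(a)\ge1$. Hence
$$W\ge\tfrac12\bigl(M(w)-M(u)\bigr)+\int_{[1/2,u]}\max(t,a)\,d\mu(t)+e. \tag{4}$$

Since $a<u$, the integral is $S(u)+\int_{[1/2,a]}(a-t)\,d\mu(t)$. Write $a-t=\int_t^a d\tau$ and exchange the integrals (Fubini):
$$\int_{[1/2,a]}(a-t)\,d\mu(t)=\int_{1/2}^aM(\tau)\,d\tau\ge\int_{1/2}^a(1+\ln2\tau)\,d\tau=\bigl[\tau\ln2\tau\bigr]_{1/2}^a=a\ln2a.$$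
With $S(u)=\beta(u)$ we get
$$\int_{[1/2,u]}\max(t,a)\,d\mu(t)\ge\beta(u)+a\ln2a. \tag{5}$$

**Step 5: eliminate the measure and $w$.** After this step only $u$, $a$ and $e$ remain. Put $\alpha=\beta(u)$ and $b=\beta(w)$. Then $u\le\alpha\le b\le1$ and $b\ge w$. By (P) and $\lambda\ge1$,
$$\tfrac12\bigl(M(w)-M(u)\bigr)=\tfrac\lambda2\ln\tfrac b\alpha\ge\tfrac12\ln\tfrac b\alpha.$$
Together with (4) and (5),
$$W-b\ge\bigl(\alpha-\tfrac12\ln\alpha\bigr)-\bigl(b-\tfrac12\ln b\bigr)+a\ln2a+e.$$
The function $\tau\mapsto\tau-\frac12\ln\tau$ has derivative $1-\frac1{2\tau}\ge0$ on $[\frac12,1]$. So the first bracket is at least $u-\frac12\ln u$, and the second is at most its value $1$ at $b=1$. Therefore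
$$W-b\ge u-\tfrac12\ln u-1+a\ln2a+e.$$
It remains to show
$$u-\tfrac12\ln u+a\ln2a+e\ge1, \tag{6}$$
for then $W\ge b\ge w$.

**Step 6 (proof of (6) when $a\le1-y$).** Here the small item fits next to $x_1$, and $e=\frac16$ covers the deficit. By monotonicity and $u>\frac23$, we have $u-\frac12\ln u\ge\frac23+\frac12\ln\frac32>0.869$. Also $a\ln2a\ge0$. The left side of (6) exceeds $0.869+0.166>1.03$.

**Step 7 (proof of (6) when $a>1-y$).** Here the small item does not fit next to $x_1$. But this makes $y$ large, and the term $a\ln2a$ repays. Indeed $y>1-a>\frac13$, so $y\in(\frac13,\frac12]$, $\lfloor1/y\rfloor=2$, and $u=2y$. The function $\tau\ln2\tau$ is increasing on $[\frac12,1]$, and $a>1-y\ge\frac12$. So the left side of (6) is at least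
$$h(y)=2y-\tfrac12\ln(2y)+(1-y)\ln(2-2y).$$
We have $h(\frac12)=1$. Further,
$$h'(y)=2-\frac1{2y}-\ln(2-2y)-1=1-\frac1{2y}-\ln(2-2y),\qquad h'(\tfrac12)=0,$$
$$h''(y)=\frac1{2y^2}+\frac1{1-y}>0.$$
So $h$ is convex with a horizontal tangent at $y=\frac12$, and $h\ge1$. $\blacksquare$

At $y=\frac12$ both $h=1$ and $h'=0$: to first order, the deficit and the surplus $a\ln2a$ cancel exactly, so the final inequality of Step 7 has no slack there.

**Proof of Theorem 1.** Proposition A for $\mu_\infty$ gives an algorithm that achieves ratio $1+\ln2$. Proposition 4 shows that no smaller ratio can be achieved. $\blacksquare$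

## 8. Mixtures of $N$ deterministic algorithms

**Proof of Theorem 2.** Proposition A for $\mu_N$ gives $c_N\le1+N(2^{1/N}-1)$. For the converse we use the staircase again. A mixture of $N$ deterministic algorithms can pack only $N$ different sizes on it, and it must survive the gaps between them.

**Step 1: bound the expected gain just before each packed size.** This step makes the gaps visible. Suppose a mixture of at most $N$ deterministic algorithms achieves ratio $c$. Run it on $I^{(n)}$ of Section 4. Each deterministic algorithm packs at most one item. Let $\tau_1<\dots<\tau_K$ be the distinct sizes that are packed with positive probability, and $p_j$ the probability of packing $\tau_j$; then $K\le N$. A finite ratio on $I^{(1)}$ forces $x_1$ to be packed with positive probability, so $K\ge1$ and $\tau_1=x_1$. Put $\tau_{K+1}=1$, $\delta=\frac1{2n}$, and $G_j=\sum_{i\le j}p_i\tau_i$.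

For $j<K$ consider the prefix that ends just before $\tau_{j+1}$. Its last size, and hence its optimum, is $\tau_{j+1}-\delta\ge\tau_j$, and the expected gain on it is $G_j$. For $j=K$ take all of $I^{(n)}$, with optimum $1=\tau_{K+1}$. In all cases
$$G_j\ge\frac{\tau_{j+1}-\delta}c,\qquad1\le j\le K.$$

**Step 2: sum by parts.** As in (2),
$$1\ge\sum_{j=1}^Kp_j=\frac{G_K}{\tau_K}+\sum_{j<K}G_j\Bigl(\frac1{\tau_j}-\frac1{\tau_{j+1}}\Bigr).$$
Insert Step 1. The terms without $\delta$ give $\frac{\tau_{K+1}}{\tau_K}+\sum_{j<K}\bigl(\frac{\tau_{j+1}}{\tau_j}-1\bigr)$. The terms with $\delta$ give $-\delta\bigl[\frac1{\tau_K}+\sum_{j<K}\bigl(\frac1{\tau_j}-\frac1{\tau_{j+1}}\bigr)\bigr]$, and the bracket telescopes to $\frac1{\tau_1}$. So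
$$1\ge\frac1c\Bigl[\sum_{j=1}^K\frac{\tau_{j+1}}{\tau_j}-(K-1)-\frac\delta{\tau_1}\Bigr].$$

**Step 3: find the best positions of the $\tau_j$.** The $K$ ratios $\tau_{j+1}/\tau_j$ have product $\tau_{K+1}/\tau_1=1/x_1$. By the inequality of arithmetic and geometric means their sum is at least $Kx_1^{-1/K}$. As $\tau_1>\frac12$, we have $\delta/\tau_1\le2\delta$, and
$$c\ge1+K\bigl(x_1^{-1/K}-1\bigr)-2\delta.$$

**Step 4: pass from $K$ to $N$, and let $n\to\infty$.** For $R\ge1$ and $s>0$,
$$\frac{R^s-1}s=\ln R\int_0^1R^{sr}\,dr. \tag{7}$$
This is nondecreasing in $s$, strictly increasing if $R>1$, and tends to $\ln R$ as $s\to0$. With $R=1/x_1$ and $\frac1K\ge\frac1N$,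
$$c\ge1+N\bigl(x_1^{-1/N}-1\bigr)-2\delta.$$
As $n\to\infty$, $x_1\to\frac12$ and $\delta\to0$. So $c\ge1+N(2^{1/N}-1)$, which proves the formula. The value is attained by the algorithm given by $\mu_N$.

**Step 5: monotonicity in $N$.** By (7) with $R=2$ and $s=\frac1N$, $c_N-1=\frac{2^s-1}s$ decreases strictly to $\ln2$ as $N\to\infty$. An algorithm with finitely many random outcomes is a mixture of $N$ deterministic ones for some $N$. So its ratio is at least $c_N>1+\ln2$. $\blacksquare$

## 9. The limit law on the staircase

As an illustration of Theorem 3, take for every $n$ the algorithm given by $\mu_\infty$. On $I_n$ it packs the smallest $x_i\ge t$. So the law of the packed size is the law $\mu_\infty/c^*$ of $t$, moved to the right by at most $\frac1{2n}$, and it converges weakly to $\mu_\infty/c^*$. Theorem 3 says that every asymptotically optimal sequence behaves like this on $I_n$. The proof reads the lower bound of Section 4 in the continuum and uses that it holds with equality.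

**Proof of Theorem 3.**

**Step 1: reduce to limits of subsequences.** Every subsequence of $(\nu_n)$ has a weakly convergent further subsequence. So it suffices to show that each weak subsequential limit $\nu$ equals the claimed measure; then the whole sequence converges to it. Fix such a $\nu$ and the subsequence. Testing with $g=1$ shows that $\nu$ has mass at most $1$. Put
$$H(x)=\int_{[1/2,x]}t\,d\nu(t),\qquad x\in[\tfrac12,1].$$

**Step 2: show $H(x)\ge x/c^*$.** This is competitiveness on prefixes, passed to the limit. Let $x\in(\frac12,1]$. For large $n$ the items of $I_n$ of size $\le x$ form a nonempty prefix, whose last size, hence its optimum, is at least $x-\frac1{2n}$. The expected gain of $A_n$ on this prefix is $\int_{[1/2,x]}t\,d\nu_n(t)$. So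
$$\int_{[1/2,x]}t\,d\nu_n(t)\ge\frac{x-\frac1{2n}}{\gamma_n}.$$
For $k\ge1$ let $g_k(t)=\max\bigl(0,\,1-k\max(0,t-x)\bigr)$. It is continuous, equals $1$ on $[\frac12,x]$, and decreases to the indicator function of $[\frac12,x]$ as $k\to\infty$. Along the subsequence,
$$\int t\,g_k(t)\,d\nu(t)=\lim_n\int t\,g_k(t)\,d\nu_n(t)\ge\limsup_n\int_{[1/2,x]}t\,d\nu_n(t)\ge\frac x{c^*}.$$
Let $k\to\infty$; by dominated convergence $H(x)\ge x/c^*$. (This is the closed-set part of the portmanteau theorem, for the measures $t\,d\nu_n$.) As $x\downarrow\frac12$, the sets $[\frac12,x]$ decrease to $\{\frac12\}$, so $H(x)\to H(\frac12)$, and the inequality also holds at $x=\frac12$.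

**Step 3: compare with the total mass.** This is the continuous form of (2). Since $\frac1t=1+\int_t^1\frac{dx}{x^2}$, Fubini gives
$$1\ge\nu([\tfrac12,1])=\int\frac1t\,\bigl(t\,d\nu(t)\bigr)=H(1)+\int_{1/2}^1\frac{H(x)}{x^2}\,dx\ge\frac1{c^*}\Bigl(1+\int_{1/2}^1\frac{dx}x\Bigr)=\frac{1+\ln2}{c^*}=1.$$
So equality holds throughout.

**Step 4: read off $\nu$.** Equality gives $H(1)=1/c^*$. It also shows that the nonnegative function $\frac{H(x)}{x^2}-\frac1{c^*x}$ has integral $0$, so $H(x)=x/c^*$ for almost every $x$. Such $x$ are dense, and $H$ is right-continuous, so $H(x)=x/c^*$ for all $x\in[\frac12,1]$. The measure $t\,d\nu$ is determined by its values on the intervals $[\frac12,x]$. It therefore has an atom of mass $\frac1{2c^*}$ at $\frac12$ and density $\frac1{c^*}$: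
$$t\,d\nu=\frac1{c^*}\Bigl(\tfrac12\delta_{1/2}+dt\Bigr),\qquad\text{so}\qquad\nu=\frac1{c^*}\Bigl(\delta_{1/2}+\frac{dt}t\Bigr).\qquad\blacksquare$$
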